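# Positive entropy with a finite orbit measure at every point

## A sequence that oscillates between two fixed points

Take the two-sided shift $\sigma$ on $\{0,1\}^{\mathbb Z}$, $(\sigma x)_k=x_{k+1}$, with the metric $d(x,y)=2^{-\min\{|k|:\,x_k\ne y_k\}}$ for $x\neq y$. Let $x$ be the point with $x_k=0$ for $k<0$ and
$$x_0x_1x_2\cdots=0^{1!}\,1^{2!}\,0^{3!}\,1^{4!}\,0^{5!}\cdots .$$
Put $T_i=1!+2!+\dots+i!$, the position at which the $i$-th block ends. By induction $T_{n}\le 2\,n!$: it holds for $n=1$, and $2(n-1)!+n!\le 2\,n!$ when $n\ge2$. Hence $T_{i-1}/i!\le 2/i$, so the $i$-th block is much longer than everything before it.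

How often does the orbit of $x$ visit a given set? Fix $R\ge1$ and look through a window of radius $R$: at time $t$ we see the word $x_{[t-R,t+R]}$.

* **The word $0^{2R+1}$.** If $i$ is odd, the times $t$ at which the whole window lies inside the $i$-th block number at least $i!-2R$, so up to time $T_i$ the proportion of times at which we see $0^{2R+1}$ is at least $(i!-2R)/T_i\to1$. The upper frequency of visits to the cylinder $[0^{2R+1}]$ (centered at coordinate $0$) is therefore $1$.
* **The word $1^{2R+1}$.** The same argument with $i$ even gives upper frequency $1$ again.
* **Any other word of length $2R+1$.** The window must contain a switch, that is, some pair of positions $T_i-1,T_i$. Each switch accounts for at most $2R$ values of $t$. Since $T_i\ge i!\ge2^{i-1}$, at most $1+\log_2(n+R)$ switches are seen before time $n$. So the frequency is $0$.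

The upper frequencies of the cylinders of radius $R$ add up to $2$, not to $1$. This happens for every $R$: the orbit spends almost all of its time near $0^\infty$ at some scales of time and near $1^\infty$ at others, and an upper frequency gives both of them full credit. If the orbit oscillates among three fixed points one expects total $3$. If it oscillates among infinitely many periodic orbits one expects the total to be infinite. The following definition turns "the total" into a measure.

## The measure of an orbit, and a conjecture

Let $(\mathbb X,d)$ be a compact metric space and $f:\mathbb X\to\mathbb X$ a map. For $U\subset\mathbb X$ let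
$$\tau_x(U)=\limsup_{n\to\infty}\frac1n\#\{0\le j<n:\ f^j(x)\in U\}.$$

**Definition.** For $A\subset\mathbb X$ and $\delta>0$ put
$$\eta_x^\delta(A)=\inf\Big\{\sum_{k\ge1}\tau_x(U_k):\ A\subset\bigcup_{k\ge1}U_k,\ U_k\text{ open},\ \operatorname{diam}U_k<\delta\Big\},\qquad \eta_x(A)=\lim_{\delta\to0^+}\eta^\delta_x(A).$$

The limit exists in $[0,\infty]$, because fewer covers are allowed as $\delta\downarrow0$, so the infimum is nondecreasing. Finite covers are allowed too: complete them by empty sets, since $\tau_x(\emptyset)=0$.

Let us check that $\eta_x$ is a metric outer measure. Each $\eta_x^\delta$ is monotone, vanishes on $\emptyset$, and is countably subadditive (join covers that are optimal up to $\varepsilon2^{-i}$). These properties pass to the limit, which is a supremum over $\delta$. If $d(A,B)>0$ and $\delta<d(A,B)$, no set of diameter less than $\delta$ meets both $A$ and $B$, so a cover of $A\cup B$ splits into a cover of $A$, a cover of $B$ and sets that can be discarded. This gives $\eta_x^\delta(A\cup B)\ge\eta_x^\delta(A)+\eta^\delta_x(B)$. By Carathéodory's criterion the restriction of $\eta_x$ to the Borel sets is a measure, possibly infinite.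

**Example 1 (a fixed point).** If $f(x)=x$, then $\tau_x(U)$ is $1$ or $0$ according to whether $x\in U$ or not. Some set of any cover of $\{x\}$ contains $x$, so $\eta_x(\{x\})\ge1$. On the other hand, $\mathbb X$ is covered by one small ball around $x$ together with countably many small open sets that miss $x$, so $\eta_x(\mathbb X)\le1$. Hence $\eta_x=\delta_x$.

**Example 2 (the opening sequence).** Cylinders of radius $R$ are open and have diameter at most $2^{-R-1}$, and their upper frequencies add up to $2$. So $\eta_x\le2$ in total. Conversely, let an open cover by sets of diameter less than $1$ be given. One member contains $0^\infty$, hence contains a cylinder $[0^{2R+1}]$, and has $\tau_x=1$. Another one contains $1^\infty$ and has $\tau_x=1$. They are different, because $d(0^\infty,1^\infty)=1$. So the total mass of $\eta_x$ is exactly $2$.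

Now let $\mathbb X$ be a compact boundaryless manifold of positive dimension, with a metric $d$ compatible with its topology, and let $h_{top}(f)$ be the topological entropy. A map with positive entropy has many different orbit behaviors, and one may expect some orbit to oscillate among infinitely many of them. Vitor Araujo and Vilton Pinheiro ask the following in "Abundance of wild historic behavior", arXiv:1609.05356 (2016).

**Conjecture.** Every smooth ($C^{1+}$, i.e. $C^{1+\alpha}$ for some $\alpha>0$) diffeomorphism $f:\mathbb X\to\mathbb X$ of a compact manifold $\mathbb X$ satisfying $\eta_x(\mathbb X)<\infty$ for all $x\in\mathbb X$ has zero topological entropy.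

The conjecture is false, and dimension $3$ is the exact threshold. To state this, write
$$\mathcal E_n(x)=\frac1n\sum_{j<n}\delta_{f^j(x)},$$
and let $V(x)$ be the set of weak-$*$ limit points of $(\mathcal E_n(x))_n$. When $f$ is continuous these are $f$-invariant probabilities. In Example 2, $V(x)$ contains $\delta_{0^\infty}$ and $\delta_{1^\infty}$.

**Theorem A.** Let $\mathbb X$ be a compact boundaryless manifold of dimension at least $3$. There is a $C^\infty$ diffeomorphism $F:\mathbb X\to\mathbb X$, isotopic to the identity, such that

1. $h_{top}(F)>0$;
2. $F$ has finitely many ergodic measures $\delta_{p_1},\dots,\delta_{p_r},\mu$, with $p_i$ fixed points, and for every $x\in\mathbb X$ the measures $\mathcal E_n(x)$ converge to one of them, called $\mu_x$;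
3. $\eta_x=\mu_x$ on Borel sets for every $x$. In particular $\eta_x(\mathbb X)=1<\infty$ for all $x$.

Moreover, for any prescribed $h\in(0,\infty)$ one can obtain $h_{top}(F)=h$.

**Theorem B.** (i) Let $f$ be a continuous map of a compact metric space $\mathbb X$. Suppose that for some $m\ge1$ there is a compact $\Lambda$ with $f^m(\Lambda)=\Lambda$ and $f^m|_\Lambda$ topologically conjugate to the full two-sided $2$-shift. Then there is $x\in\Lambda$ with $\eta_x(\mathbb X)=\infty$.
(ii) If a $C^{1+\alpha}$ diffeomorphism of a compact manifold (any dimension) has an ergodic hyperbolic measure (no zero Lyapunov exponent) of positive entropy, then $\eta_x(\mathbb X)=\infty$ for some $x$.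
(iii) The conjecture is true when $\dim\mathbb X\le2$.

The proof of Theorem A does not use Theorem B. We prove Theorem B first, because it is what a sensible person tries when attacking the conjecture, and it shows where a counterexample can live.

We use the following standard facts freely. For a homeomorphism $f$ of a compact metric space, the variational principle says that $h_{top}(f)$ is the supremum of $h_\nu(f)$ over ergodic invariant probabilities $\nu$. If $\nu_n\to\nu$ weak-$*$, then $\liminf\nu_n(U)\ge\nu(U)$ for $U$ open and $\limsup\nu_n(C)\le\nu(C)$ for $C$ closed. A system is *uniquely ergodic* if it has exactly one invariant probability, which is then ergodic; a single periodic orbit, with its uniform measure, is the simplest example. A measure is *hyperbolic* if all its Lyapunov exponents are nonzero; for instance, $\delta_p$ at a fixed point $p$ is hyperbolic when $Df_p$ has no eigenvalue of modulus $1$.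

## Comparing $\eta_x$ with the limits of empirical measures

**Lemma 1.** Let $f$ be a continuous map of a compact metric space. (a) If $\nu\in V(x)$, then $\eta_x(A)\ge\nu(A)$ for every Borel $A$. (b) If $\mathcal E_n(x)\to\nu$, then $\eta_x=\nu$ on Borel sets.

Part (a) makes $\eta_x$ large when an orbit oscillates. Part (b) says that orbits with a limit distribution are harmless.

**Proof of (a).** Let $\mathcal E_{n_i}(x)\to\nu$. For $U$ open, $\tau_x(U)\ge\liminf_i\mathcal E_{n_i}(x)(U)\ge\nu(U)$. So every countable open cover $\{U_k\}$ of $A$ satisfies $\sum\tau_x(U_k)\ge\sum\nu(U_k)\ge\nu(A)$.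

**Proof of (b), step 1: a partition with null boundaries.** The aim is to find covers whose cost is close to $1$. The danger is overlap, so we start from a partition and thicken it. Let $\delta,\varepsilon>0$. The boundary of a ball $B(y,\rho)$ lies in the sphere $\{d(y,\cdot)=\rho\}$. For fixed $y$ these spheres are disjoint for different $\rho$, so all but countably many of them are $\nu$-null. By compactness, $\mathbb X$ is covered by finitely many balls $B_1,B_2,\dots$ of diameter less than $\delta/2$ with $\nu$-null boundaries. The nonempty sets among $B_i\setminus\bigcup_{j<i}B_j$ form a finite Borel partition $P_1,\dots,P_M$ with $\operatorname{diam}P_i<\delta/2$. Since $\partial P_i$ is contained in the union of the $\partial B_j$, also $\nu(\partial P_i)=0$.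

**Step 2: thickening, to get an open cover.** Put $U_i^t=\{y:d(y,P_i)<t\}$, an open set of diameter at most $\operatorname{diam}P_i+2t$. Its closure lies in $\{d(\cdot,P_i)\le t\}$, and these sets decrease to $\overline{P_i}$ as $t\downarrow0$. So $\nu(\overline{U_i^t})\to\nu(\overline{P_i})=\nu(P_i)$. Because $\mathcal E_n(x)\to\nu$, every open $U$ satisfies $\tau_x(U)\le\limsup_n\mathcal E_n(x)(\overline U)\le\nu(\overline U)$. For small $t$ the sets $U_i^t$ cover $\mathbb X$, have diameter less than $\delta$, and satisfy
$$\sum_i\tau_x(U_i^t)\le\sum_i\nu(\overline{U_i^t})\le\sum_i\nu(P_i)+\varepsilon=1+\varepsilon .$$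
Hence $\eta_x(\mathbb X)\le1$.

**Step 3: equality set by set.** By (a), $\eta_x(A)\ge\nu(A)$ and $\eta_x(A^c)\ge\nu(A^c)$ for $A$ Borel. As $\eta_x$ is a Borel measure, $\eta_x(A)+\eta_x(A^c)=\eta_x(\mathbb X)\le1=\nu(A)+\nu(A^c)$. So both inequalities are equalities. $\square$

## Horseshoes force infinite mass; dimensions one and two

**Proof of Theorem B(i).** We repeat the opening example with infinitely many periodic orbits in place of two.

**Step 1: choose disjoint periodic orbits.** The full shift has infinitely many periodic points, so $\Lambda$ contains infinitely many $f^m$-periodic points. Each is $f$-periodic, its $f$-orbit is finite, and two periodic $f$-orbits coincide or are disjoint. So we can choose $f^m$-periodic points $y_1,y_2,\dots\in\Lambda$ whose $f$-orbits $O_1,O_2,\dots$ are pairwise disjoint. Let $y_j$ correspond to the periodic sequence $w_j^\infty$, where $w_j$ is a finite word.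

**Step 2: build the oscillating point.** Let $(j_i)_{i\ge1}$ be a sequence of indices taking each value infinitely often. Put $T_i=\sum_{l\le i}|w_{j_l}|n_l$, where the $n_i$ are chosen inductively with
$$n_i\ge i\qquad\text{and}\qquad|w_{j_i}|\,n_i\ge i\,T_{i-1}.$$
Let $x\in\Lambda$ be a point whose symbolic coordinates at positions $0,1,2,\dots$ are $w_{j_1}^{n_1}w_{j_2}^{n_2}\cdots$; the negative coordinates are arbitrary.

**Step 3: each periodic orbit is seen at some time scale.** Fix $j$ and let $i\to\infty$ through $\{i:j_i=j\}$. Fix $R$. Among the times $t<T_i$, those in the $i$-th block at distance more than $R$ from its ends have proportion at least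
$$1-\frac{T_{i-1}}{T_i}-\frac{2(R+1)}{T_i}\longrightarrow1,$$
because $T_{i-1}\le T_i/i$ and $T_i\ge i$. At such times the shifted sequence agrees on $[-R,R]$ with a point of the periodic orbit of $w_j^\infty$. So the clopen set of sequences that agree on $[-R,R]$ with a point of this orbit has full measure for every limit of the shift-empirical measures up to time $T_i$. Intersecting over $R$, every such limit lives on the periodic orbit itself. It is shift-invariant, so it is the uniform measure on that orbit. Hence the shift-empirical measures converge to it along these $i$. Transport this to $\Lambda$ by the conjugacy and average over $f^0,\dots,f^{m-1}$: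
$$\mathcal E_{mT_i}(x)=\frac1m\sum_{r<m}f^r_*\Big(\frac1{T_i}\sum_{t<T_i}\delta_{f^{mt}(x)}\Big)\longrightarrow\nu_j .$$
The limit $\nu_j$ is an $f$-invariant probability on the cycle $O_j$, i.e. the uniform one.

**Step 4: add up.** So $\nu_j\in V(x)$ for every $j$, and Lemma 1(a) gives $\eta_x(O_j)\ge\nu_j(O_j)=1$. The $O_j$ are disjoint Borel sets, so $\eta_x(\mathbb X)\ge\sum_j1=\infty$. $\square$

**Proof of Theorem B(ii).** We only need to find a horseshoe. Katok's theorem (A. Katok, *Lyapunov exponents, entropy and periodic orbits for diffeomorphisms*, Publ. Math. IHÉS 51 (1980), §4) says: if a $C^{1+\alpha}$ diffeomorphism of a compact manifold has an ergodic hyperbolic measure not concentrated on a single periodic orbit, then it has a hyperbolic periodic point with a transverse homoclinic point. A measure of positive entropy is not concentrated on a periodic orbit, so the theorem applies. By the Smale–Birkhoff theorem, for some $m\ge1$ there is a compact $\Lambda$ with $f^m(\Lambda)=\Lambda$ on which $f^m$ is conjugate to the full two-sided $2$-shift. Apply (i). $\square$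

**Proof of Theorem B(iii).** *Dimension 1.* Here the entropy is always zero. $\mathbb X$ is a finite union of circles, and some iterate $f^k$ preserves each of them. Let $g$ be a homeomorphism of a circle and $\epsilon>0$. Choose a finite set $S$ of points cutting the circle into closed arcs of diameter less than $\epsilon$. The set $S_n=\bigcup_{j<n}g^{-j}(S)$ has at most $n|S|$ points. For $j<n$, the map $g^j$ carries each component of the complement of $S_n$ to an arc that misses $S$, so it carries the closure of the component into one of the small closed arcs. Hence $S_n$ is $(n,\epsilon)$-spanning. Its size grows at most linearly, so $h_{top}(g)=0$. Thus $h_{top}(f)=\frac1kh_{top}(f^k)=0$.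

*Dimension 2.* Suppose $h_{top}(f)>0$. By the variational principle there is an ergodic $\nu$ with $h_\nu(f)>0$. Ruelle's inequality bounds $h_\nu(f)$ by the sum of the positive exponents, counted with multiplicity, so there is a positive exponent. Applied to $f^{-1}$, whose exponents are the negatives and whose entropy is the same, it gives a negative exponent of $f$. There are only two exponents, so $\nu$ is hyperbolic. By (ii), $\eta_x(\mathbb X)=\infty$ for some $x$. Contrapositively, if $\eta_x(\mathbb X)<\infty$ for all $x$, then $h_{top}(f)=0$. $\square$

In dimension $3$ this argument stops at one precise place. Ruelle's inequality still yields a positive and a negative exponent, but nothing prevents the third exponent from being zero, and then Katok's theorem does not apply.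

## Keeping a piece of a horseshoe and making the rest non-recurrent

The last remark tells us what a counterexample must look like. Every ergodic measure of positive entropy must have a zero exponent, and by Theorem B(i) no iterate may contain a full $2$-shift. By Lemma 1(b) it is enough that every orbit has a limit distribution. Let us see what can be done with coordinates $(x,s)$, where $x$ runs over a space of dimension at least $2$ and $s$ over an interval.

**First attempt.** Let $g$ be a diffeomorphism of the $x$-space with a horseshoe. Inside the horseshoe there is a compact invariant set $K$ on which $g$ is uniquely ergodic with positive entropy; we shall construct one. Take $(x,s)\mapsto(g(x),s)$. The set $K\times\{0\}$ has the required behavior, but the whole horseshoe at level $s=0$ survives with it, and Theorem B(i) produces a point of infinite mass.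

**Second attempt.** Destroy the horseshoe with an upward push, $(x,s)\mapsto(g(x),s+c)$ with $c>0$. Now nothing in the box is recurrent as long as it stays in the box. But $K\times\{0\}$ is destroyed as well.

The way past this is a push whose strength $w$ vanishes *exactly* on $K\times\{0\}$. Then $K\times\{0\}$ is invariant and carries the entropy. A point of the horseshoe at level $0$ outside $K$ is pushed to a strictly higher level and never comes back to level $0$, provided that levels never decrease anywhere. This last condition must hold on the whole compact manifold: if $s$ were a circle coordinate, an orbit leaving the box at the top could return from below, and the argument would be lost. So "level" must be a globally defined function $L$, and the push must follow a field along which $L$ increases. On a compact manifold $L$ has critical points; we take a Morse function, so that there are finitely many, and they become fixed points.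

Some points outside $K\times\{0\}$ may still converge to it from below. Their empirical measures then accumulate only on invariant measures of $K\times\{0\}$. This is why $K$ must be uniquely ergodic.

**Example 3 (the same mechanism on a circle).** Let $L$ be the height function on a round circle, $Y=\nabla L$, $q$ a regular point, and $w\ge0$ a smooth function vanishing only at $q$. The time-one map of the flow of $wY$ fixes the bottom, the top and $q$, and strictly increases $L$ elsewhere. Along any orbit $L$ is monotone, so every limit point is a fixed point, and every orbit converges to one of the three. By Lemma 1(b) every $\eta_x$ is a Dirac measure at a fixed point. Replacing $\{q\}$ by a set with positive entropy, inside a level set of dimension at least $2$, is the plan.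

## A uniquely ergodic subshift with positive entropy

**Lemma 2.** The full two-sided shift on $4$ symbols contains a uniquely ergodic subshift $\mathcal K$ with $h_{top}(\mathcal K)>0$.

For the prescribed entropy in Theorem A, and only there, we quote instead C. Grillenberger, *Constructions of strictly ergodic systems I: Given entropy*, Z. Wahrsch. verw. Geb. 25 (1973): for every $N\ge2$ and $0<h<\log N$ there is a strictly ergodic (in particular uniquely ergodic) subshift on $N$ symbols with entropy $h$.

**Step 1: the words.** We want words that all have nearly the same statistics, yet are very numerous. Let $W_0=\{1,2,3,4\}$, and let $W_{k+1}$ be the set of all concatenations, in any order, of all words of $W_k$, each used exactly once. The words of $W_k$ have a common length $\ell_k$, so different orders give different words. With $M_k=|W_k|$,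
$$\ell_{k+1}=M_k\ell_k,\qquad M_{k+1}=M_k!\,,$$
so $M_0,M_1,M_2=4,24,24!$ and $\ell_0,\ell_1,\ell_2=1,4,96$. For instance $W_1$ consists of the $24$ permutations $1234,1243,\dots$, and each contains each symbol once. The word $12$ occurs in $3!=6$ of them, so its mean number of occurrences per symbol in $W_1$ is $6/(24\cdot4)=1/16$.

Let $\mathcal K$ be the set of bi-infinite sequences all of whose finite subwords are subwords of words in $\bigcup_kW_k$. It is closed and shift-invariant.

**Step 2: positive entropy.** We count words of length $\ell_k$. Since $M_k\ge3$, every $w\in W_k$ occurs as an interior block (neither first nor last) of some $w'\in W_{k+1}$, which is an interior block of some $w''\in W_{k+2}$, and so on. The union of this nested sequence, which grows on both sides, is a bi-infinite element of $\mathcal K$ containing $w$. So $\mathcal K\neq\emptyset$, at least $M_k$ words of length $\ell_k$ occur in $\mathcal K$, and $h_{top}(\mathcal K)\ge\liminf_k\frac{\log M_k}{\ell_k}$. From $n!\ge(n/e)^n$,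
$$\frac{\log M_{k+1}}{\ell_{k+1}}\ge\frac{M_k(\log M_k-1)}{M_k\ell_k}=\frac{\log M_k}{\ell_k}-\frac1{\ell_k}.$$
Iterating from $\log M_0/\ell_0=\log4$, and using $\ell_{k+1}\ge100\,\ell_k$ for $k\ge2$, which gives $\sum_{k\ge2}1/\ell_k\le\frac1{96}\cdot\frac{100}{99}<\frac1{90}$,
$$h_{top}(\mathcal K)\ge\log4-\sum_{k\ge0}\frac1{\ell_k}\ge1.386-1-\tfrac14-\tfrac1{90}>0 .$$

**Step 3: words of $W_{j+1}$ have nearly equal statistics.** For words $u,B$ let $N(u,B)$ be the number of occurrences of $u$ in $B$. In a concatenation, an occurrence of $u$ not contained in a block starts within distance $|u|$ before the first block boundary it crosses, so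
$$\sum_iN(u,C_i)\le N(u,C_1\cdots C_q)\le\sum_iN(u,C_i)+q|u|.$$
Put $a_j=\frac1{M_j\ell_j}\sum_{C\in W_j}N(u,C)\in[0,1]$. Each $B\in W_{j+1}$ is a concatenation of all $M_j$ words of $W_j$, so the sum of $N(u,C)$ over its blocks is always the same number $M_j\ell_ja_j=\ell_{j+1}a_j$. Dividing by $\ell_{j+1}=M_j\ell_j$,
$$\Big|\frac{N(u,B)}{\ell_{j+1}}-a_j\Big|\le\frac{|u|}{\ell_j}\qquad(B\in W_{j+1}). \tag{1}$$

**Step 4: long subwords of $\mathcal K$.** Here we pass from blocks to arbitrary windows. Let $x\in\mathcal K$, $i\in\mathbb Z$ and $n\ge2\ell_{j+1}$. The word $x_{[i,i+n)}$ is a subword of a word of some $W_l$. Since $\ell_l\ge n>\ell_{j+1}$, we have $l>j+1$, so that word is a concatenation of words of $W_{j+1}$. Hence $x_{[i,i+n)}=PC_1\cdots C_qS$ with $C_r\in W_{j+1}$ and $|P|,|S|\le\ell_{j+1}$. Occurrences starting in $P$ or $S$ number at most $2\ell_{j+1}$; those starting in some $C_r$ but not contained in it number at most $q|u|$. So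
$$\Big|N(u,x_{[i,i+n)})-\sum_rN(u,C_r)\Big|\le2\ell_{j+1}+q|u|,\qquad n-2\ell_{j+1}\le q\ell_{j+1}\le n .$$
By (1), $\big|\sum_rN(u,C_r)-q\ell_{j+1}a_j\big|\le q\ell_{j+1}|u|/\ell_j\le n|u|/\ell_j$. Moreover $|q\ell_{j+1}a_j-na_j|\le2\ell_{j+1}$ and $q|u|\le n|u|/\ell_{j+1}$. Adding these and dividing by $n$,
$$\Big|\tfrac1nN(u,x_{[i,i+n)})-a_j\Big|\le\frac{4\ell_{j+1}}n+\frac{|u|}{\ell_{j+1}}+\frac{|u|}{\ell_j},$$
and therefore, for every $j$,
$$\limsup_{n\to\infty}\ \sup_{x\in\mathcal K,\,i\in\mathbb Z}\Big|\tfrac1nN(u,x_{[i,i+n)})-a_j\Big|\le\epsilon_j:=\frac{|u|}{\ell_j}+\frac{|u|}{\ell_{j+1}} .$$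

**Step 5: unique ergodicity.** Since $\ell_j\to\infty$, $\epsilon_j\to0$. Comparing two indices, $|a_j-a_{j'}|\le\epsilon_j+\epsilon_{j'}$, so $a_j$ converges to a number $a(u)$, and $\frac1nN(u,x_{[i,i+n)})\to a(u)$ uniformly in $x\in\mathcal K$ and $i$. Up to an error of at most $|u|$ in the count, $N(u,x_{[0,n)})$ is the Birkhoff sum over $n$ steps of the indicator of the cylinder $\{x:x_{[0,|u|)}=u\}$. So these Birkhoff averages converge uniformly to the constant $a(u)$. Integrating against an invariant probability, we see that every invariant probability gives this cylinder, and by invariance all its shifts, the value $a(u)$. Cylinders together with $\emptyset$ form a generating family closed under intersections, once we subdivide to windows $[-R,R]$, so the invariant probability is unique. It exists because $\mathcal K$ is nonempty and compact. $\square$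

## An explicit horseshoe, reached by a compactly supported isotopy

**Lemma 3.** Let $H(x,y)=(10-y-x^2,\;x)$ on $\mathbb R^2$. There is a compact $H$-invariant set $\Lambda$ on which $H$ is conjugate to the full two-sided $2$-shift.

The map $H$ is invertible: $H^{-1}(u,v)=(v,\,10-u-v^2)$. Its orbits are the solutions of $x_{n+1}=10-x_{n-1}-x_n^2$, written as pairs $(x_n,x_{n-1})$. The plan is to solve $x_n^2=10-x_{n+1}-x_{n-1}$ with an arbitrary choice of the signs of the $x_n$.

**Step 1: one orbit for each sequence of signs.** Let $a=10$ and $b=1+\sqrt{11}$. Then $b^2=12+2\sqrt{11}=a+2b$, and $c:=a-2b=8-2\sqrt{11}>1$. For $\epsilon\in\{\pm1\}^{\mathbb Z}$ define $T_\epsilon$ on $Q=[-b,b]^{\mathbb Z}$ by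
$$(T_\epsilon x)_n=\epsilon_n\sqrt{a-x_{n+1}-x_{n-1}} .$$
The radicand lies in $[a-2b,a+2b]=[c,b^2]$, so $T_\epsilon(Q)\subset Q$. On $[c,\infty)$ the square root has Lipschitz constant $\frac1{2\sqrt c}$, and the radicand changes by at most $2\|x-x'\|_\infty$. So $T_\epsilon$ is a contraction of $(Q,\|\cdot\|_\infty)$ with constant $1/\sqrt c<1$. Let $x(\epsilon)$ be its unique fixed point. Then $|x_n(\epsilon)|\ge\sqrt c>0$, $\operatorname{sign}x_n(\epsilon)=\epsilon_n$, and $x_{n+1}=a-x_{n-1}-x_n^2$.

*By hand.* For constant signs, $x^2+2x-10=0$: the sign $+$ gives $x=-1+\sqrt{11}$, the sign $-$ gives $x=-1-\sqrt{11}$, and $(x,x)$ is a fixed point of $H$. For alternating signs, $u>0>v$ with $u^2=10-2v$ and $v^2=10-2u$; subtracting gives $u+v=2$, so $u=1+\sqrt7$, $v=1-\sqrt7$.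

**Step 2: continuity and equivariance.** The set $\{(\epsilon,x):x=T_\epsilon x\}$ is closed in the compact product space $\{\pm1\}^{\mathbb Z}\times Q$ (product topologies), since each coordinate of the equation is continuous. It is the graph of $\epsilon\mapsto x(\epsilon)$. A map into a compact Hausdorff space with closed graph is continuous, so this one is. If $x$ is fixed by $T_\epsilon$, the shifted sequence is fixed by $T_{\sigma\epsilon}$; by uniqueness $x(\sigma\epsilon)=\sigma x(\epsilon)$.

**Step 3: the conjugacy.** Put $\pi(\epsilon)=(x_0(\epsilon),x_{-1}(\epsilon))$, a continuous map. Then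
$$H(\pi(\epsilon))=(a-x_{-1}-x_0^2,\;x_0)=(x_1,x_0)=\pi(\sigma\epsilon).$$
As $H$ is invertible, $\pi(\epsilon)$ determines all pairs $(x_n,x_{n-1})=H^n(\pi(\epsilon))$, $n\in\mathbb Z$, hence all signs $\epsilon_n$. So $\pi$ is injective, and it is a homeomorphism onto the compact set $\Lambda=\pi(\{\pm1\}^{\mathbb Z})$ conjugating $\sigma$ to $H|_\Lambda$. $\square$

**Lemma 4.** Let $k\ge2$, $m\ge1$, and let $B_1\subset\mathbb R^k$ be the open unit ball. There are diffeomorphisms $(\hat g_t)_{t\in[0,1]}$ of $\mathbb R^k$ with $\hat g_0=\mathrm{id}$, such that $\hat g_t(x)$ and $\hat g_t^{-1}(x)$ are $C^\infty$ in $(t,x)$, all $\hat g_t$ are supported in a common compact subset of $B_1$, and $\hat g_1$ has a compact invariant set $\widehat\Lambda\subset B_1$ on which it is conjugate to the full shift on $2^m$ symbols.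

We need the whole family $\hat g_t$, because in the manifold the horseshoe map must fade to the identity away from one level.

**Step 1: join $H^m$ to the identity.** Let $\rho_t$ be the rotation of $\mathbb R^2$ by the angle $t\pi/2$, let $S_t(x,y)=(x+t(10-y^2),\,y)$, and let $h_t=(S_t\rho_t)^m$ ($m$-fold composition), for $t\in\mathbb R$. Then $h_t$ and $h_t^{-1}$ are smooth in $(t,z)$, and $h_0=\mathrm{id}$. Since $\rho_1(x,y)=(-y,x)$, we get $S_1\rho_1(x,y)=(-y+10-x^2,\,x)=H(x,y)$, so $h_1=H^m$. By Lemma 3, $H^m|_\Lambda$ is conjugate to the $m$-th power of the $2$-shift, that is, reading $m$ symbols at a time, to the full shift on $2^m$ symbols.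

**Step 2: cut off.** Cutting off the maps would not keep them invertible; cutting off the generating field does. Let $Z_t=(\partial_th_t)\circ h_t^{-1}$. The set $\bigcup_{t\in[0,1]}h_t(\Lambda)\times\{0\}$ is compact, as a continuous image of $[0,1]\times\Lambda$. Choose $\lambda\in C_c^\infty(\mathbb R^2\times\mathbb R^{k-2})$ equal to $1$ on a neighborhood of it. Let $\tilde g_t$ be the flow from time $0$ to time $t$ of the time-dependent field $\lambda(z,y)\,(Z_t(z),0)$. The field is supported in the fixed compact set $\operatorname{supp}\lambda$, so the flow exists for all times, is smooth in $(t,x)$ together with its inverse, and is the identity off $\operatorname{supp}\lambda$. For $z\in\Lambda$ the curve $t\mapsto(h_t(z),0)$, $t\in[0,1]$, has derivative $(Z_t(h_t(z)),0)$ and stays where $\lambda=1$, so it is an integral curve. By uniqueness $\tilde g_t(z,0)=(h_t(z),0)$. Hence $\Lambda\times\{0\}$ is $\tilde g_1$-invariant and $\tilde g_1$ acts on it as $H^m|_\Lambda$.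

**Step 3: rescale.** Conjugate all $\tilde g_t$ by a homothety with sufficiently small ratio. The supports and the invariant set, both inside the image of $\operatorname{supp}\lambda$, then lie in a compact subset of $B_1$. $\square$

## The diffeomorphism $F=G\circ\Phi$

Let $\mathbb X$ be as in Theorem A and put $k=\dim\mathbb X-1\ge2$.

**Step 1: the horseshoe family and the set $K$.** Apply Lemma 4 with this $k$ and $m=2$ (for prescribed $h$: with $2^m>e^h$). Let $\kappa:\mathbb R\to[0,1]$ be smooth with $\kappa(0)=1$ and $\kappa(s)=0$ for $|s|\ge\frac12$, and put $g_s=\hat g_{\kappa(s)}$. So $g_0=\hat g_1$, and $g_s=\mathrm{id}$ for $|s|\ge\frac12$. By Lemma 2 (for prescribed $h$: by Grillenberger's theorem with $N=2^m$), carried over by the conjugacy on $\widehat\Lambda$, there is a compact set $K\subset\widehat\Lambda\subset B_1\subset\mathbb R^k$ with $g_0(K)=K$ such that $g_0|_K$ is uniquely ergodic with positive entropy (respectively, with entropy $h$).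

**Step 2: the function $L$ and a chart in which $L$ is the last coordinate.** Let $L:\mathbb X\to\mathbb R$ be a Morse function. Its critical points are isolated, so by compactness $\mathrm{Crit}(L)=\{p_1,\dots,p_r\}$ is finite. Let $q$ be a regular point. Since $dL_q\ne0$, the inverse function theorem gives coordinates near $q$, centered at $q$, whose last coordinate is $L-L(q)$; their domain may be taken disjoint from $\mathrm{Crit}(L)$. Restrict to the part corresponding to $\{|x|<2\rho\}\times(-2\varepsilon,2\varepsilon)$ for small $\rho,\varepsilon>0$, replace $L$ by $(L-L(q))/\varepsilon$ (this does not change the critical points), and rescale $x$ by $\rho$ and $s$ by $\varepsilon$. We obtain a parametrization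
$$\phi:B_2\times(-2,2)\to U\subset\mathbb X\setminus\mathrm{Crit}(L),\qquad L(\phi(x,s))=s,$$
a diffeomorphism onto the open set $U$, with $B_2\subset\mathbb R^k$ the open ball of radius $2$. Fix a Riemannian metric on $\mathbb X$ and put $Y=\nabla L$. Then $YL=|\nabla L|^2\ge0$, and the zeros of $YL$ and of $Y$ are exactly the $p_i$.

**Step 3: the map $G$, which moves points inside levels.** Let $G$ be $\phi\circ\big((x,s)\mapsto(g_s(x),s)\big)\circ\phi^{-1}$ on $U$ and the identity elsewhere. In the chart its inverse is $(x,s)\mapsto(g_s^{-1}(x),s)$, also smooth. If $C\subset B_1$ is the common compact set containing the supports of the $\hat g_t$, then $G$ is the identity off the compact set $\phi(C\times[-\frac12,\frac12])\subset U$. So $G$ is a $C^\infty$ diffeomorphism of $\mathbb X$, and $L\circ G=L$.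

**Step 4: the push $\Phi$, which raises levels except on $E_K$.** Let $E_K=\phi(K\times\{0\})$, a compact set. By Whitney's theorem that every closed set is the zero set of a smooth nonnegative function, there is $w\in C^\infty(\mathbb X,[0,1])$ with $w^{-1}(0)=E_K$. Let $\Phi^t$ be the flow of $wY$ and $\Phi=\Phi^1$.

**Step 5: the composition.** Put $F=G\circ\Phi$, a $C^\infty$ diffeomorphism. It is isotopic to the identity via $G_\tau\circ\Phi^\tau$, $\tau\in[0,1]$, where $G_\tau$ is defined like $G$ with $\hat g_{\tau\kappa(s)}$ in place of $g_s$: at $\tau=0$ both factors are the identity, and at $\tau=1$ we get $F$.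

## Every orbit of $F$ has a limit distribution

**Step 1: $L$ is a strict Lyapunov function off $E$.** Let $E=\mathrm{Crit}(L)\cup E_K$. We claim
$$L(F(z))=L(\Phi(z))=L(z)+\int_0^1(w\cdot YL)(\Phi^tz)\,dt\ \ge\ L(z),\quad\text{with equality iff }z\in E. \tag{2}$$
The first equality is $L\circ G=L$, and the second is the derivative of $L$ along the flow of $wY$. The function $w\cdot YL\ge0$ vanishes exactly on $E$. Points of $E$ are zeros of $wY$, hence fixed by $\Phi^t$, and give equality. A $\Phi^t$-orbit starting off $E$ never meets $E$, so for $z\notin E$ the integrand is positive and the inequality is strict.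

**Step 2: the dynamics on $E$.** This step identifies where the entropy sits. $\Phi$ is the identity on $E$, and $G$ is the identity off $U$. So $F(p_i)=p_i$, and $F(\phi(x,0))=\phi(g_0(x),0)$ for $x\in K$. Thus $E$ is the disjoint union of the compact $F$-invariant sets $\{p_1\},\dots,\{p_r\},E_K$, which we call the pieces of $E$, and $F|_{E_K}$ is conjugate to $g_0|_K$. It is uniquely ergodic; let $\mu$ be its invariant probability. By the variational principle on $E_K$, $h_\mu(F)=h_{top}(g_0|_K)>0$ (respectively $=h$).

**Step 3: orbits accumulate only on $E$.** Let $z\in\mathbb X$ and $z_n=F^n(z)$. By (2), $L(z_n)$ is nondecreasing, and it is bounded, so it converges. Hence $L$ is constant on the nonempty compact $F$-invariant set $\omega(z)$. For $y\in\omega(z)$ also $F(y)\in\omega(z)$, so $L(F(y))=L(y)$, and (2) gives $y\in E$. Thus $\omega(z)\subset E$ and $d(z_n,E)\to0$.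

**Step 4: orbits settle near a single piece.** We must exclude an orbit that wanders among the pieces, as in the opening example. Let $\theta>0$ be such that distinct pieces of $E$ are at distance at least $3\theta$. Let $0<\delta<\theta$ be such that $d(y,y')<\delta$ implies $d(F(y),F(y'))<\theta$. For $n\ge n_0$, $z_n$ is within distance less than $\delta$ of some piece. If that piece is $P$, then $z_{n+1}$ is within distance less than $\theta$ of $F(P)=P$. It is also within less than $\delta<\theta$ of some piece, which must be $P$, since another piece would be at distance less than $2\theta$ from $P$. So $z_n$ stays near one piece $P$ for all $n\ge n_0$, and $\omega(z)\subset P$.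

**Step 5: convergence.** Since $d(z_n,\omega(z))\to0$, a compact set disjoint from $\omega(z)$ contains $z_n$ for only finitely many $n$. So every element of $V(z)$ is an invariant probability supported on $\omega(z)\subset P$. Each piece carries exactly one invariant probability, so $V(z)$ is $\{\delta_{p_i}\}$ for some $i$, or $\{\mu\}$. By weak-$*$ compactness of the set of probabilities, the whole sequence converges:
$$\mathcal E_n(z)\to\mu_z\in\{\delta_{p_1},\dots,\delta_{p_r},\mu\}.$$

**Step 6: end of the proof of Theorem A.** Let $\nu$ be an ergodic measure of $F$. By Birkhoff's theorem applied to a countable dense subset of $C(\mathbb X)$, there is a point $z$ with $\mathcal E_n(z)\to\nu$, so $\nu$ is in the list. Conversely, each $\delta_{p_i}$ is ergodic, and so is $\mu$, being the only invariant probability on $E_K$. So the ergodic measures of $F$ are exactly $\delta_{p_1},\dots,\delta_{p_r},\mu$, which with Step 5 is item 2. The $\delta_{p_i}$ have entropy zero, so by the variational principle $h_{top}(F)=h_\mu(F)>0$ (respectively $=h$), which is item 1 and the last sentence of the theorem. By Lemma 1(b), $\eta_z=\mu_z$ and $\eta_z(\mathbb X)=1$ for every $z\in\mathbb X$,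 which is item 3. $\square$

Since a $C^\infty$ diffeomorphism is $C^{1+\alpha}$, Theorem A disproves the conjecture in every dimension at least $3$, and Theorem B(iii) confirms it in dimensions $1$ and $2$.

## The zero exponent of $\mu$

Theorem B(ii) applied to $F$ shows that $\mu$ cannot be hyperbolic. We can check this directly and see which direction is responsible. Since $w$ attains its minimum $0$ along $E_K$, both $w$ and $dw$ vanish there. So the field $wY$ and its derivative vanish on $E_K$, the linearized flow equation has zero right-hand side, and $D\Phi=\mathrm{id}$ at the points of $E_K$. Differentiating $L\circ F=L\circ\Phi$ at $z\in E_K$,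
$$dL_{F(z)}\circ DF_z=dL_z .$$
The covector field $dL$ is nowhere zero on $E_K$, bounded, and invariant under $DF$. Suppose all exponents of $\mu$ were nonzero. At a typical point $z$ the tangent space would be the sum of a subspace of vectors contracted to zero by $DF^n$ as $n\to+\infty$ and one of vectors contracted to zero as $n\to-\infty$. For $v$ in either of them, $dL_z(v)=dL_{F^n(z)}(DF^n_zv)\to0$ in the corresponding direction of time, so $dL_z(v)=0$. Then $dL_z=0$, a contradiction. The push is so weak at $E_K$ that, to first order, it moves nothing there; transversally to the level set it leaves exactly the zero exponent that Katok's theorem excludes.
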